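# Returns and First Returns of Simple Random Walk on Transient Transitive Graphs

## 1. Coming home on the 3-regular tree

Let $T_3$ be the tree in which every vertex has three neighbors, let $o$ be a vertex, and let $X_0=o,X_1,X_2,\dots$ be simple random walk. Write $u_n$ for the probability that $X_n=o$ and $f_n$ for the probability that $X_n=o$ for the first time after time $0$ (with $f_0=0$). Both vanish for odd $n$. Splitting a return according to its first return gives $u_n=\sum_{k=1}^nf_ku_{n-k}$ for $n\ge1$.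

Let $\varphi(z)=\sum_n \mathbb P_x[\text{first visit to }o\text{ at time }n]\,z^n$ for a neighbor $x$ of $o$. From $x$ the walk steps to $o$ with probability $1/3$. With probability $2/3$ it steps away, and then it must first come back to $x$ and afterwards reach $o$. So $\varphi=\frac z3+\frac{2z}3\varphi^2$, and the solution vanishing at $0$ is $\varphi(z)=\frac{3-\sqrt{9-8z^2}}{4z}$. The first step from $o$ leads to a neighbor, so
$$F(z)=\sum_nf_nz^n=z\varphi(z)=\frac{3-\sqrt{9-8z^2}}4 .$$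
Put $\zeta=\frac89z^2$ and $S=\sqrt{1-\zeta}=1-\sum_{n\ge1}s_n\zeta^n$. Here $s_1=\frac12$, $s_n>0$ and $s_{n+1}/s_n=\frac{2n-1}{2n+2}$. Then $F=\frac34(1-S)$, so
$$f_{2n}=\tfrac34\,s_n\left(\tfrac89\right)^n .$$
The values are $f_2=\frac13$, $f_4=\frac2{27}$, $f_6=\frac8{243}$. From the renewal recursion, $u_2=\frac13$, $u_4=\frac2{27}+\frac19=\frac5{27}$, $u_6=\frac8{243}+\frac2{81}+\frac5{81}=\frac{29}{243}$. The ratios $f_{2n}/u_{2n}$ begin $1,\ \frac25,\ \frac8{29}$.

Do they converge? The recursion says $U(z)=\sum_nu_nz^n=1/(1-F(z))$, so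
$$U=\frac4{1+3S}=\frac{4(3S-1)}{9S^2-1}=\frac12\cdot\frac{3S-1}{1-\frac98\zeta}.$$
The coefficient of $\zeta^n$ is
$$u_{2n}\left(\tfrac98\right)^n=\tfrac12\Big(2\left(\tfrac98\right)^n-3\sum_{k=1}^ns_k\left(\tfrac98\right)^{n-k}\Big).$$
At $\zeta=\frac89$ we have $S=\frac13$, that is, $\sum_{k\ge1}s_k(\frac89)^k=\frac23$, so $2(\frac98)^n=3\sum_{k\ge1}s_k(\frac98)^{n-k}$. Hence
$$u_{2n}\left(\tfrac98\right)^n=\tfrac32\sum_{i\ge1}s_{n+i}\left(\tfrac89\right)^i .$$
Since $s_{n+i}/s_n\le1$ and $s_{n+i}/s_n\to1$, dominated convergence gives $u_{2n}(\frac98)^n/s_n\to\frac32\cdot8=12$. Therefore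
$$\lim_{n\to\infty}\frac{f_{2n}}{u_{2n}}=\frac{3/4}{12}=\frac1{16}.$$

There is structure in this number. The spectral radius $\rho=\limsup u_n^{1/n}$ satisfies $\rho^2=\frac89$. At the edge $z=1/\rho$ of the disk of convergence $S=0$, so $F(1/\rho)=\frac34$, and $\frac1{16}=(1-F(1/\rho))^2=U(1/\rho)^{-2}$.

A heuristic explains the formula. Suppose a return to $o$ at a large time $n$ typically contains exactly one long excursion, preceded by loops of total length $i$ and followed by loops of total length $j$, both short. If $f_{n-i-j}\approx f_n\rho^{-i-j}$, then $u_n\approx\sum_{i,j}u_i\rho^{-i}u_j\rho^{-j}f_n=U(1/\rho)^2f_n$. What could spoil this is a return with two long pieces: a walk back at $o$ at time $n$ that also passes through $o$ in the middle of its life. Does transitivity of the graph alone forbid that?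

## 2. The limit formula on transitive graphs

Let $G=(V,E)$ be a locally finite, connected graph. It is *transitive* if its automorphisms act transitively on $V$. Then all vertices have the same degree $d$, and the numbers $u_n,f_n$ do not depend on the starting vertex. It is *transient* if $\sum_nu_n<\infty$. The *spectral radius* is $\rho=\limsup_nu_n^{1/n}$, and the *period* is $\mathsf d=\gcd\{n\ge1:u_n>0\}$. Since $u_2>0$, $\mathsf d\in\{1,2\}$. For $T_3$ the period is $2$; for the product of $T_3$ with a triangle it is $1$, because $u_2,u_3>0$.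

We recall that $u_n=\sum_{k=1}^nf_ku_{n-k}$ for $n\ge1$, equivalently $U(z)=\frac1{1-F(z)}$ for $|z|<1/\rho$, and that $F$ and $U$ both have radius of convergence $1/\rho$. For nonnegative sequences, $a_n\asymp b_n$ means $c\,b_n\le a_n\le C\,b_n$ for all large $n$, with constants $0<c\le C<\infty$.

The statement $f_n\asymp u_n$, together with the limit formula seen on $T_3$, is a conjecture for all transient transitive graphs; the source of the problem is Pengfei Tang, "Return probabilities on nonunimodular transitive graphs", arXiv:2106.03174 (2021). These notes prove that it is true.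

**Theorem 1.** Let $G$ be a locally finite, connected, transitive, transient graph. Then $U(\rho^{-1})<\infty$ and
$$\lim_{n\to\infty,\ \mathsf d\mid n}\frac{f_n}{u_n}=\frac1{U(\rho^{-1})^2}=\big(1-F(\rho^{-1})\big)^2\in(0,1).$$
Since $f_n=u_n=0$ when $\mathsf d\nmid n$, this gives $f_n\asymp u_n$.

We take $G$ simple. The only facts used are that the transition operator $P$, with kernel $p(x,y)$, is symmetric and invariant under automorphisms, and that $p(x,y)\ge1/d$ whenever $p(x,y)>0$; these also hold with loops or multiple edges. A transient graph is infinite, so $d\ge2$. Fix a vertex $o$.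

**Notation: the squared walk.** Put $A=P^2$, $a_n=A^n(o,o)=u_{2n}>0$ and $\lambda_n=a_{n+1}/a_n$. Let $V_0$ be the $A$-irreducibility class of $o$, i.e. the vertices that can be reached from $o$ in an even number of steps. An automorphism that maps $o$ into $V_0$ preserves $V_0$, so the automorphisms preserving $V_0$ act transitively on $V_0$. A kernel on $V_0\times V_0$ is called *invariant* if it is invariant under these automorphisms. Write $x\sim y$ if $A(x,y)>0$, and let $\mathrm{dist}$ be the corresponding graph distance on $V_0$. The Cauchy–Schwarz inequality, applied to the at most $d$ nonzero numbers $p(x,y)$, gives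
$$A(x,x)=\sum_yp(x,y)^2\ge\tfrac1d,\qquad x\sim y\Rightarrow A(x,y)\ge d^{-2},\qquad\#\{y:y\sim x\}\le d^2.\tag{1}$$
In particular $x\sim x$. On $T_3$, for example, $V_0$ consists of the vertices at even distance from $o$, $A(x,x)=\frac13$, and $A(x,y)=\frac19$ for the six vertices $y$ at tree distance two. The ratios begin $\lambda_0=\frac13$, $\lambda_1=\frac59$, $\lambda_2=\frac{29}{45}$.

**Spectral facts.** On real $\ell^2(V_0)$ the operator $A$ is self-adjoint, positive semidefinite (PSD) and stochastic. Let $\mu$ be its spectral measure at $\delta_x$. It has moments $\int t^nd\mu=A^n(x,x)=a_n$, so it does not depend on $x\in V_0$. By Cauchy–Schwarz $a_{n+1}^2\le a_na_{n+2}$, so $\lambda_n$ is nondecreasing, and $\lim\lambda_n=\lim a_n^{1/n}=\sup\operatorname{supp}\mu$. The spectral measure of $P$ at $\delta_o$ lives on $[-1,1]$, so $u_{2n+1}\le u_{2n}$ and odd times do not increase the $\limsup$ that defines $\rho$. Hence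
$$\lambda_n\uparrow\rho^2 .\tag{2}$$
The spectral projection of $A$ on $(\rho^2,\infty)$ kills every $\delta_x$, so it is $0$ and $\|A\|=\rho^2$. The same argument on $\ell^2(V)$ gives $\|P\|^2=\|P^2\|=\rho^2$. Finally, $A^n$ is PSD with constant diagonal $a_n$, so
$$0\le A^n(x,y)\le a_n .\tag{3}$$

## 3. Finiteness at the critical point and ratio limits

**Lemma 2.** If $G$ is transient, then $U(1/\rho)<\infty$, and $F(1/\rho)=1-1/U(1/\rho)\in(0,1)$.

*Proof.* If $\rho=1$, the first claim is transience. In general suppose $U(z)\to\infty$ as $z\uparrow1/\rho$; we show $\rho=1$. Let $0<z<1/\rho$ and let $x$ be a neighbor of $o$. Let $U(x,y|z)=\sum_nP^n(x,y)z^n$, which is symmetric in $x,y$, and for $x\ne y$ let $F(x,y|z)=U(x,y|z)/U(z)$. By decomposition at the first visit to $y$, this is the generating function of the first-passage probabilities from $x$ to $y$, and it too is symmetric. Let $\mathcal A$ be the generating function of the paths from $o$ that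 first hit $x$ without having returned to $o$, and $\mathcal B$ that of the first returns to $o$ that avoid $x$. A first return to $o$ either avoids $x$ or hits $x$ first. A first passage from $o$ to $x$ either does not return to $o$ or begins with a return avoiding $x$. So
$$F=\mathcal B+\mathcal A\,F(x,o),\qquad F(o,x)=\mathcal A+\mathcal B\,F(o,x),\qquad\mathcal B\le F<1 .$$
Multiplying $F(x,o)=(F-\mathcal B)/\mathcal A$ by $F(o,x)=\mathcal A/(1-\mathcal B)$ and using symmetry,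
$$F(o,x)^2=\frac{F-\mathcal B}{1-\mathcal B}=1-\frac{1-F}{1-\mathcal B}.$$
The denominator is bounded below: $1-\mathcal B\ge F-\mathcal B=\mathcal A F(x,o)\ge\mathcal A^2\ge(z/d)^2$, because $F(x,o)=F(o,x)\ge\mathcal A\ge zp(o,x)$. As $z\uparrow1/\rho$ we have $1-F=1/U\to0$, so $F(x,o|z)\to1$ for each neighbor $x$. Divide $U(z)=1+z\sum_xp(o,x)U(x,o|z)$ by $U(z)$:
$$1=\frac1{U(z)}+z\sum_xp(o,x)F(x,o|z)\longrightarrow\frac1\rho .$$
So $\rho=1$. Thus $\rho<1$ implies $U(1/\rho)=\lim_{z\uparrow1/\rho}U(z)<\infty$. The last claim follows from $U=1/(1-F)$, monotone convergence and $1<U(1/\rho)<\infty$. $\square$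

**Lemma 3.** $u_n>0$ for all large $n$ with $\mathsf d\mid n$, and $u_{n+\mathsf d}/u_n\to\rho^{\mathsf d}$ along $\mathsf d\mid n$.

*Proof.* For $\mathsf d=2$ this is (2). Let $\mathsf d=1$; the point is to keep the spectrum of $P$ away from $-\rho$. Choose an odd $q$ with $u_q>0$. The operator $Q=P^q-u_qI$ is symmetric, and its entries are nonnegative, because by transitivity the diagonal of $P^q$ is $u_q$. Hence $|\langle Qf,f\rangle|\le\langle Q|f|,|f|\rangle\le(\rho^q-u_q)\|f\|^2$, and therefore $P^q\ge-(\rho^q-2u_q)I$. As $q$ is odd, $\operatorname{spec}P\subset[-\rho_1,\rho]$ with $\rho_1=\max(0,\rho^q-2u_q)^{1/q}<\rho$. Let $c_n$ be the integral of $t^n$ over $[0,\rho]$ against the spectral measure of $P$ at $\delta_o$, so $u_n=c_n+O(\rho_1^n)$. Since $u_{2n}^{1/(2n)}\to\rho>\rho_1$, the point $\rho$ is the supremum of the support. So $c_n^{1/n}\to\rho$, and $c_{n+1}/c_n$ is nondecreasing (Cauchy–Schwarz) with limit $\rho$. As $\rho_1^n/c_n\to0$,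 we get $u_n/c_n\to1$, which gives both claims. $\square$

## 4. Reduction: no long returns on both sides

The heuristic of Section 1 asked that a return should not pass through $o$ in the middle. This is made precise by the following statement, which carries all the difficulty.

**Proposition 4.** If $G$ is transient, then
$$\lim_{J\to\infty}\ \limsup_{N\to\infty}\ \frac1{a_N}\sum_{J\le j\le N-J}a_ja_{N-j}=0.\tag{4}$$

**Proof of Theorem 1 from Proposition 4.**

**Step 1: the same statement for $u$.** We claim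
$$\tau_K:=\limsup_{n\to\infty,\ \mathsf d\mid n}\frac1{u_n}\sum_{K\le k\le n-K}u_ku_{n-k}\longrightarrow0\qquad(K\to\infty).\tag{5}$$
For $K\le k\le n-K$ put $k'=\lfloor k/2\rfloor$ and $l'=\lfloor(n-k)/2\rfloor$. Since $u_{2m+1}\le u_{2m}$, $u_ku_{n-k}\le a_{k'}a_{l'}$. Checking parities, $k'+l'\in\{\lfloor n/2\rfloor,\lfloor n/2\rfloor-1\}$, and each pair $(k',k'+l')$ comes from at most two values of $k$. By Lemma 3 there is $C$ with $a_{k'+l'}\le Cu_n$ for large $n$ with $\mathsf d\mid n$. Since $k',l'\ge\lfloor K/2\rfloor$, (4) with $J=\lfloor K/2\rfloor$ gives (5).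

**Step 2: a convolution that converges.** Let $\tilde u_n=u_n\rho^{-n}$; its sum is $U(1/\rho)<\infty$. Let $n_0$ be such that $u_n>0$ for $n\ge n_0$ with $\mathsf d\mid n$. Put $\beta_n=f_n/u_n\in[0,1]$ for such $n$, and $\beta_n=0$ otherwise. Divide $u_n=\sum_{k=1}^nf_ku_{n-k}$ by $u_n$, for $\mathsf d\mid n$ and $n\to\infty$. For fixed $K$, by Lemma 3 the terms with $k<K$ converge to $\sum_{k<K}f_k\rho^{-k}$. The terms with $n-k=j<K$ are $\sum_{j<K}u_j\beta_{n-j}\frac{u_{n-j}}{u_n}=\sum_{j<K}\tilde u_j\beta_{n-j}+o(1)$. The remaining terms are at most $u_n^{-1}\sum_{K\le k\le n-K}u_ku_{n-k}$, because $f_k\le u_k$. Hence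
$$\limsup_{n,\ \mathsf d\mid n}\Big|1-\sum_{k<K}f_k\rho^{-k}-\sum_{j<K}\tilde u_j\beta_{n-j}\Big|\le\tau_K .$$
The tails $\sum_{j\ge K}\tilde u_j$ and $\sum_{k\ge K}f_k\rho^{-k}$ tend to $0$ as $K\to\infty$. So $(\tilde u*\beta)_n\to1-F(1/\rho)$ along $\mathsf d\mid n$, while $(\tilde u*\beta)_n=0$ for $\mathsf d\nmid n$.

**Step 3: undoing the convolution.** Let $g_n=\mathbf 1_{n=0}-f_n\rho^{-n}$. It is absolutely summable, supported on $\mathsf d\mid n$, and $g*\tilde u=\mathbf 1_{n=0}$, which is the renewal equation. So $\beta=g*(\tilde u*\beta)$. Since $\tilde u*\beta$ is bounded, dominated convergence gives, along $\mathsf d\mid n$,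
$$\beta_n\to\Big(\sum_jg_j\Big)\big(1-F(1/\rho)\big)=\big(1-F(1/\rho)\big)^2 .$$
By Lemma 2 this is $U(1/\rho)^{-2}\in(0,1)$. $\square$

## 5. Regular decay, and a moment sequence that splits in the middle

The natural first attempt at (4) is to use the size of $\tilde a_n=a_n\rho^{-2n}$. If there is $C$ with $\tilde a_{N-j}\le C\tilde a_N$ for all $j\le N/2$, then by the symmetry $j\leftrightarrow N-j$
$$\frac1{a_N}\sum_{J\le j\le N-J}a_ja_{N-j}\le2\sum_{J\le j\le N/2}\tilde a_j\frac{\tilde a_{N-j}}{\tilde a_N}\le2C\sum_{j\ge J}\tilde a_j\longrightarrow0,$$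
because $\sum\tilde a_j\le U(1/\rho)<\infty$. This settles $\mathbb Z^3$, where the local limit theorem gives $u_{2n}\sim cn^{-3/2}$. It also settles $T_3$, where $\tilde a_n/s_n\to12$ and $s_n/s_{2n}=\prod_{k=n}^{2n-1}(1+\frac3{2k-1})$ is bounded.

For a general graph we know only that $\tilde a$ is summable and is the moment sequence of a measure on $[0,1]$ whose support reaches $1$. That is not enough, as the following sequence shows. Choose $\varepsilon_1>\varepsilon_2>\cdots>0$ recursively with $2^k\varepsilon_k\le\frac12$, and put $\theta_k=1-2^k\varepsilon_k$, $N_k=\lceil1/\varepsilon_k\rceil$. Since $N_k\le2/\varepsilon_k$ and $1-t\ge e^{-2t}$ on $[0,\frac12]$, $\theta_k^{N_k}\ge e^{-4\cdot2^k}$. Take each $\varepsilon_k$, $k\ge2$, so small that $\varepsilon_k\le\frac12\varepsilon_{k-1}\theta_{k-1}^{N_{k-1}}$ and $\theta_{k-1}^{1/\varepsilon_k}\le\varepsilon_ke^{-4\cdot2^k}$; the second is possible because $\theta_{k-1}<1$ is already fixed. Then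 $M=\sum\varepsilon_k\le2\varepsilon_1\le1$ and $\theta_k$ increases to $1$. Let $\hat a_n=\frac1M\sum_k\varepsilon_k\theta_k^n$. This is the moment sequence of a probability measure on $[0,1]$ whose support reaches $1$, and $\sum_n\hat a_n=\frac1M\sum_k\frac{\varepsilon_k}{1-\theta_k}=\frac1M\sum_k2^{-k}<\infty$. At time $N=N_k$, $k\ge2$, one atom rules: the later atoms contribute at most $\sum_{l>k}\varepsilon_l\le2\varepsilon_{k+1}\le\varepsilon_k\theta_k^N$ to $M\hat a_N$, and the earlier ones at most $M\theta_{k-1}^{N}\le\varepsilon_ke^{-4\cdot2^k}\le\varepsilon_k\theta_k^N$. So $M\hat a_N\le3\varepsilon_k\theta_k^N$, and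
$$\frac1{\hat a_N}\sum_{J\le j\le N-J}\hat a_j\hat a_{N-j}\ge\frac{M}{3\varepsilon_k\theta_k^N}\cdot(N-2J+1)\frac{\varepsilon_k^2\theta_k^N}{M^2}=\frac{(N_k-2J+1)\varepsilon_k}{3M}\longrightarrow\frac1{3M}$$
for every $J$. Statement (4) fails for $\hat a$. So log-convexity and summability cannot prove Proposition 4; the graph must enter. We therefore assume that (4) fails, extract the picture seen in this sequence (over a long stretch of times $a_j$ is close to $\theta^j$ times something slowly varying), and show that on a transitive graph this picture is contradictory.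

## 6. The data produced by a failure

**From now on $G$ is transient and Proposition 4 is assumed to be false; we derive a contradiction.** Let $U_e=\sum_na_n\rho^{-2n}\le U(1/\rho)<\infty$.

**Lemma 5 (failing data).** There are $\eta\in(0,1]$ and $1\le C_*<\infty$ such that for every $J\ge1$ there are numbers $\theta\le\rho^2$ arbitrarily close to $\rho^2$, each equal to some $\lambda_p$, and integers $W\ge J$ such that, with $v_j:=a_j\theta^{-j}$:

1. $\lambda_j\le\theta$ for $j\le32W$, and $v$ is nonincreasing on $[0,32W]$;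
2. $\sum_{J\le j\le W}v_j\ge\eta$;
3. $\sum_{j\le32W}v_j\le C_*$.

*Proof.* The $\limsup_N$ in (4) is nonincreasing in $J$. Since it does not tend to $0$, and by the symmetry $j\leftrightarrow N-j$, there is $\eta_0>0$ such that for each $J$ infinitely many $N$ satisfy $\sum_{J\le j\le N/2}a_ja_{N-j}\ge\eta_0a_N$. Put $\theta=\lambda_{\lceil N/2\rceil}$. For $j\le N/2$, $a_{N-j}/a_N=\prod_{p=N-j}^{N-1}\lambda_p^{-1}\le\theta^{-j}$, so $\sum_{J\le j\le N/2}v_j\ge\eta_0$. Also $v_0=1$, and $v_{j+1}/v_j=\lambda_j/\theta\le1$ for $j\le\lceil N/2\rceil$.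

Now shorten the window. Let $N$ be so large that $W_0=\lfloor N/64\rfloor\ge2J+2$; then $32W_0\le N/2$ and $N\le128W_0$. By monotonicity, and since $[W_0/2,W_0]$ contains at least $W_0/2$ integers,
$$\sum_{W_0<j\le N/2}v_j\le64W_0v_{W_0}\le128\sum_{W_0/2\le j\le W_0}v_j .$$
As $W_0/2\ge J$, it follows that $\sum_{J\le j\le W_0}v_j\ge\eta_0/129\ge\eta:=\min(1,\eta_0/129)$. Let $W\le W_0$ be minimal with $\sum_{J\le j\le W}v_j\ge\eta$. By minimality this sum is at most $\eta+1\le2$. For $N$ large $\theta$ is so close to $\rho^2$ that $\sum_{j<J}v_j\le U_e+1$. So $\sum_{j\le W}v_j\le C_0:=U_e+3$, and $\sum_{W<j\le32W}v_j\le31Wv_W\le31C_0$. Take $C_*=63C_0$. $\square$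

**Notation for given data.** Put $e_j:=\theta^{-j}A^j$, so $e_j(x,x)=v_j$ and $0\le e_j(x,y)\le v_j$ by (3). Put $w:=\sum_{l=0}^We_l(o,\cdot)$ and $H_k:=\theta^{-k}A^kw$, so $H_0=w$; these functions have finite support. Then
$$\langle H_a,H_b\rangle=\sum_{l,l'\le W}v_{l+l'+a+b}.\tag{6}$$
As long as the indices stay $\le32W$, this is nonincreasing in $a+b$, and telescoping in $l'$ gives
$$0\le\langle H_a,H_b\rangle-\langle H_a,H_{b+1}\rangle=\sum_{l\le W}\big(v_{l+a+b}-v_{l+W+1+a+b}\big)\le C_* .\tag{7}$$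
Keeping in (6), with $a=b=0$, only the pairs with $l+l'=k\le W$,
$$\|w\|^2\ge\sum_{k\le W}(k+1)v_k\ge J\eta .\tag{8}$$
So $w$ has large norm, while $\langle Aw,w\rangle$ differs from $\theta\|w\|^2$ only by a bounded amount: $w$ is a nearly optimal test function at the top of the spectrum. The cases $\rho<1$ and $\rho=1$ use this differently.

## 7. The case $\rho<1$: two opposed martingales

Here is the plan. A limit of normalized kernels gives an invariant $h>0$ with $Ah=\rho^2h$ and $h(x,x)=1$. We run a stationary reversible chain $(y_k)$ steered by $w$. Seen from a starting point $x$, the quantity $R^x(z)=h(x,z)w(x)/w(z)$ is nearly a bounded martingale, so it freezes at positive values with positive probability. Looking forward from an early time $a$ and backward from a late time $b$, one finds $R^{y_a}(y_b)$ and $R^{y_b}(y_a)$ both bounded below. But their product is $h(y_a,y_b)^2$, and $h$ is small on average along the chain. This last fact is where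 $\rho<1$ is used.

Take data with $J=J_i\to\infty$ and $\theta=\theta_i\to\rho^2$; the index $i$ is usually dropped.

**Step A1: an invariant eigenkernel.** This step produces $h$. Put
$$\tau=\sum_{J\le j\le W}v_j\in[\eta,C_*],\qquad t(x,y)=\sum_{J\le j\le W}e_j(x,y)\in[0,\tau],\qquad h_i=t/\tau\in[0,1].$$
Each $h_i$ is symmetric, PSD, invariant, with $h_i(x,x)=1$. Pass to a subsequence with $h_i\to h$ pointwise; $h$ inherits these properties. Since $Ae_j=\theta e_{j+1}$, $At-\theta t=\theta(e_{W+1}-e_J)$, which is at most $v_{W+1}+v_J\le2v_J\le2C_*/(J+1)\to0$ in absolute value. Hence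
$$Ah=\rho^2h\quad\text{in each variable.}\tag{9}$$
Iterating, $h(x,y)\ge\rho^{-2n}A^n(y,x)h(x,x)$, so irreducibility gives $h>0$ on $V_0\times V_0$.

To see what such a kernel looks like, take on $T_3$ the function $(1+\frac n3)2^{-n/2}$ of the tree distance $n$. For $n\ge1$,
$$\tfrac13\Big(1+\tfrac{n-1}3\Big)2^{-(n-1)/2}+\tfrac23\Big(1+\tfrac{n+1}3\Big)2^{-(n+1)/2}=2^{-n/2}\,\tfrac{\sqrt2}3\Big(2+\tfrac{2n}3\Big)=\tfrac{2\sqrt2}3\Big(1+\tfrac n3\Big)2^{-n/2},$$
and for $n=0$ the mean over the neighbors is $\frac43\cdot2^{-1/2}=\frac{2\sqrt2}3$. So this is an eigenfunction of $P$ with eigenvalue $\rho=\frac{2\sqrt2}3$, and on $V_0$ it satisfies (9).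

**Step A2: domination.** The purpose is to bound the change of $w$ from one point to another by $h$. Let $w'=\sum_{l\le2W}e_l(o,\cdot)\ge w$. Then
$$t(y,x)\,w(x)\le C_*\,w'(y)\qquad(x,y\in V_0).\tag{10}$$
To see it, let $\phi_k(y,x)$ be the probability that the $A$-chain started at $y$ first visits $x$ at time $k\ge0$. From $A^j(y,x)=\sum_{k\le j}\phi_k(y,x)a_{j-k}$,
$$t(y,x)\le\sum_{k\le W}\phi_k(y,x)\theta^{-k}\sum_{j\le W}v_j\le C_*\sum_{k\le W}\phi_k(y,x)\theta^{-k}.$$
Moreover, since $w(x)=\sum_{l\le W}\theta^{-l}A^l(x,o)$,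
$$\sum_{k\le W}\phi_k(y,x)\theta^{-k}\,w(x)\le\sum_{q\le2W}\theta^{-q}\sum_{k\le q}\phi_k(y,x)A^{q-k}(x,o)\le\sum_{q\le2W}\theta^{-q}A^q(y,o)=w'(y).$$
This proves (10). Also $\|w'\|^2=\sum_{l,l'\le2W}v_{l+l'}\le4\|w\|^2$, because $v_{l+l'}\le v_{\lfloor l/2\rfloor+\lfloor l'/2\rfloor}$ and each pair of halves arises at most four times.

**Step A3: $w$ is locally proportional to an eigenfunction at most places.** For finitely supported $f$ let $D(f)=\rho^2\|f\|^2-\langle Af,f\rangle\ge0$. By (7),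
$$D(w)=(\rho^2-\theta)\|w\|^2+\theta\big(\|w\|^2-\langle w,H_1\rangle\big)\le(\rho^2-\theta)\|w\|^2+C_* .$$
The same computation for $w'$, with $2W$ in place of $W$, gives $D(w')\le(\rho^2-\theta)\|w'\|^2+C_*$. With (8) and $\delta_i:=\rho^2-\theta_i+C_*/(J_i\eta)\to0$,
$$D(w)\le\delta_i\|w\|^2,\qquad D(w')\le4\delta_i\|w\|^2 .\tag{11}$$
Let $\chi=h(\cdot,o)>0$, so $A\chi=\rho^2\chi$. For $x\sim y$, $\chi(x)\ge\rho^{-2}A(x,y)\chi(y)\ge d^{-2}\chi(y)$, so $d^{-2}\le\chi(y)/\chi(x)\le d^2$. Expanding the square and using $A\chi=\rho^2\chi$,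
$$D(f)=\tfrac12\sum_{x,y}A(x,y)\chi(x)\chi(y)\Big(\tfrac{f(x)}{\chi(x)}-\tfrac{f(y)}{\chi(y)}\Big)^2 .\tag{12}$$
Put $\xi=w/\chi$, $\xi'=w'/\chi\ge\xi$, $\Lambda=\operatorname{supp}w$ (a finite set), and $\alpha(x)=w(x)^2/\|w\|^2$, a probability on $\Lambda$. For $\kappa\in(0,\frac1{20})$ let
$$X_0=\{x\in\Lambda:\ |\xi(y)-\xi(x)|\le\kappa\xi(x)\text{ and }|\xi'(y)-\xi'(x)|\le\kappa\xi(x)\text{ for all }y\sim x\}.$$
If $x\in\Lambda\setminus X_0$, then for some $y\sim x$, using $\chi(x)\le d^2\chi(y)$ and $A(x,y)\ge d^{-2}$,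
$$w(x)^2=\chi(x)^2\xi(x)^2\le\kappa^{-2}d^4A(x,y)\chi(x)\chi(y)\big[(\xi(y)-\xi(x))^2+(\xi'(y)-\xi'(x))^2\big].$$
Summing over $x$ and using (12) and (11), $\alpha(X_0^c)\le\kappa^{-2}d^4\cdot2(D(w)+D(w'))/\|w\|^2\le10d^4\delta_i/\kappa^2$.

Let $X_r$ be the set of $x$ such that all points at $\mathrm{dist}\le r$ from $x$ lie in $X_0$. If $r\ge1$ and $x\in X_0\setminus X_r$, the first step $y$ of a geodesic from $x$ to a bad point satisfies $y\sim x$ and $y\notin X_{r-1}$. As $x\in X_0$, $\xi(y)\ge(1-\kappa)\xi(x)>0$, so $y\in\Lambda$ and $w(y)\ge\frac12d^{-2}w(x)$. Each $y$ serves at most $d^2$ points $x$, so $\alpha(X_0\setminus X_r)\le4d^6\alpha(X_{r-1}^c)$. By induction on $r$: **for fixed $\kappa,r$, $\alpha(X_r)\to1$ as $i\to\infty$.**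

We record two consequences. For $x\in X_0$, all $y\sim x$ lie in $\Lambda$, and $Aw(x)=\sum_yA(x,y)\chi(y)\xi(y)$ gives
$$\frac{Aw(x)}{\rho^2w(x)}\in[1-\kappa,1+\kappa].\tag{13}$$
For $x\in X_r$ and $\mathrm{dist}(x,y)\le r$, go along a geodesic, all of whose points are in $X_0$. At each step $\xi$ decreases at most by the factor $1-\kappa$, and $\xi'$ increases at most by the factor $1+\kappa$ since $\xi\le\xi'$. So
$$\frac{w'(y)}{w(y)}\le\Big(\frac{1+\kappa}{1-\kappa}\Big)^r\,\frac{w'(x)}{w(x)}.\tag{14}$$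

**Step A4: good points.** We combine domination and flatness. Let
$$\mathcal G_r=\{x\in X_r:w'(x)\le4w(x)\},\qquad\mathcal O_r=\{x\in X_r:w'(x)\le4.5\,w(x)\}.$$
Since $\alpha(w'>4w)\le\|w'\|^2/(16\|w\|^2)\le\frac14$, $\alpha(\mathcal G_r)\ge\frac34-o(1)$ as $i\to\infty$. Given $r$, **we always take $\kappa$ with $\big(\frac{1+\kappa}{1-\kappa}\big)^{2r}\le\frac{10}9$.** By (14), points at distance $\le r$ from $\mathcal G_{2r}$ lie in $\mathcal O_r$, since they lie in $X_r$ and $4\cdot\frac{10}9<4.5$. For $x\in\mathcal O_r$ and $\mathrm{dist}(x,y)\le r$ we have $w'(y)\le4.5\cdot\frac{10}9w(y)=5w(y)$. The pairs at distance $\le r$ form finitely many orbits under the automorphisms preserving $V_0$, and $h>0$. So for $i$ large $h_i\ge h/2$ on all of them. With (10), for $x\in\mathcal O_r$ and $\mathrm{dist}(x,y)\le r$,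
$$w(y)\ge\tfrac15w'(y)\ge\frac{\tau h_i(y,x)}{5C_*}w(x)\ge c\,h(x,y)\,w(x),\qquad c:=\frac\eta{10C_*}\le1 .\tag{15}$$
The constant $c$ depends on none of $r,\kappa,i$.

**Step A5: the chain steered by $w$.** We turn $w$ into a stationary process. On $\Lambda$ let
$$K(x,y)=\frac{A(x,y)w(y)}{Aw(x)},\qquad\pi(x)=\frac{w(x)\,Aw(x)}{\langle w,Aw\rangle}.$$
The kernel $K$ is reversible with respect to the probability $\pi$. Let $(y_k)_{k\in\mathbb Z}$ be the stationary chain, with law $\mathbb P$, and $\mathbb P_x$ its law given $y_0=x$. On $X_0$, (13) gives $\pi(x)\ge(1-\kappa)\rho^2w(x)^2/(\rho^2\|w\|^2)=(1-\kappa)\alpha(x)$. Since $\frac{19}{20}\cdot\frac34>\frac23$, $\pi(\mathcal G_{2r})\ge\frac23$ for $i$ large. For $x\in X_r$, $l\le r$ and a path $z_0=x,z_1,\dots,z_l$ with $z_k\sim z_{k+1}$, multiplying the transition probabilities gives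
$$\mathbb P_x(z_1,\dots,z_l)=\rho^{-2l}\prod_{k<l}A(z_k,z_{k+1})\cdot\frac{w(z_l)}{w(x)}\cdot\prod_{k<l}\frac{\rho^2w(z_k)}{Aw(z_k)},\tag{16}$$
and by (13) the last product lies in $[(1+\kappa)^{-l},(1-\kappa)^{-l}]$. Compare this with
$$\mathbf Q_x^l(z)=\rho^{-2l}\prod_{k<l}A(z_k,z_{k+1})\,h(x,z_l).$$
Because of (9) and $h(x,x)=1$, this is a probability on paths of length $l$ from $x$, consistent in $l$. By (15), and as $(1+\kappa)^r\le2$,
$$\mathbb P_x\ge\tfrac c2\,\mathbf Q_x^l\quad\text{on paths of length }l,\qquad x\in\mathcal O_r,\ l\le r .\tag{17}$$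
Note that $\mathbf Q$ depends only on $A$ and $h$, so it looks the same from every vertex. Put
$$q_k=\sum_y\rho^{-2k}A^k(x,y)h(x,y)^2,$$
the $\mathbf Q_x$-mean of $h(x,z_k)$; it depends neither on $x$ nor on $i$. For the $T_3$ function above, $h(x,y)=\frac56$ at tree distance two, and $q_1=\frac98\big(\frac13+\frac23\cdot\frac{25}{36}\big)=\frac{43}{48}$.

**Lemma 6.** For all $\varepsilon'>0$ and $l_0$ there is $l\ge l_0$ with $\frac1l\sum_{k=1}^lq_k\le\varepsilon'$.

*Proof.* **Step 1: forward and backward averages agree at some scale.** Let $(\mathsf v_x)_{x\in V_0}$ be unit vectors in a real Hilbert space with $\langle\mathsf v_x,\mathsf v_y\rangle=h(x,y)$; they exist because $h$ is PSD with unit diagonal. The sequence $k_n=\mathbb E\,h(y_0,y_n)$, $n\in\mathbb Z$, is positive definite, since $\sum c_a\bar c_bk_{a-b}=\mathbb E\|\sum c_a\mathsf v_{y_a}\|^2$ in the complexification. By Herglotz' theorem $k_n=\int e^{in\varphi}d\sigma(\varphi)$ with $\sigma$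 a probability on $(-\pi,\pi]$. For $V^\pm=\frac1l\sum_{k=1}^l\mathsf v_{y_{\pm k}}$ this gives
$$\mathbb E\|V^+-V^-\|^2=\int4S_l^2\,d\sigma,\qquad S_l(\varphi)=\frac1l\sum_{k=1}^l\sin k\varphi .$$
Clearly $|S_l|\le l|\varphi|$. Since $\sum_{k\le l}\sin k\varphi=\frac{\cos(\varphi/2)-\cos((l+1/2)\varphi)}{2\sin(\varphi/2)}$, also $|S_l|\le\frac1{l|\sin(\varphi/2)|}\le\frac\pi{l|\varphi|}$. Sum over $l=2^a$, $a\ge0$. The terms with $2^a|\varphi|\le1$ contribute at most $\sum_{i\ge0}4^{-i}=\frac43$ and the others at most $\frac43\pi^2$, so $\sum_aS_{2^a}^2\le16$. Hence, given $a_0$ and $\mathcal N$, some $l=2^a$ with $a_0\le a<a_0+\mathcal N$ satisfies $\mathbb E\|V^+-V^-\|^2\le\varepsilon_2:=64/\mathcal N$. We use $r=2^{a_0+\mathcal N}+1$, then $\kappa$ small, then $i$ large. The value of $l$ may depend on $i$, but it lies in a finite set fixed in advance.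

**Step 2: the average is almost a function of the starting point, and that function varies little.** Given $y_0$, the vectors $V^+,V^-$ are independent (Markov property) with the same law (reversibility). With $\mathsf U(x)=\mathbb E_xV^+$ and $g(x)=\mathbb E_x\|V^+-\mathsf U(x)\|^2$ this gives $\mathbb E\|V^+-V^-\|^2=2\,\mathbb E g(y_0)$, so $\mathbb Eg(y_0)\le\varepsilon_2/2$. Let $V_1^+=\frac1l\sum_{k=1}^l\mathsf v_{y_{k+1}}$. Then $\|V^+-V_1^+\|\le2/l$, and by stationarity $\mathbb E\|V_1^+-\mathsf U(y_1)\|^2=\mathbb Eg(y_1)\le\varepsilon_2/2$. Hence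
$$\mathbb E\|\mathsf U(y_0)-\mathsf U(y_1)\|^2\le3\Big(\frac{\varepsilon_2}2+\frac4{l^2}+\frac{\varepsilon_2}2\Big)=3\varepsilon_2+\frac{12}{l^2},$$
and $\mathsf Z=g(y_0)+g(y_1)+\|\mathsf U(y_0)-\mathsf U(y_1)\|^2$ has $\mathbb E\mathsf Z\le4\varepsilon_2+12/l^2$. As $\pi(\mathcal G_{2r})\ge\frac23$, there is $x\in\mathcal G_{2r}$ with $\mathbb E[\mathsf Z\mid y_0=x]\le\frac32\mathbb E\mathsf Z$. For every $y\sim x$,
$$K(x,y)\ge d^{-2}\cdot\frac{(1-\kappa)d^{-2}w(x)}{(1+\kappa)\rho^2w(x)}\ge\frac{d^{-4}}4 .$$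
So for this $x$ and all $y\sim x$
$$g(x)+g(y)+\|\mathsf U(x)-\mathsf U(y)\|^2\le6d^4\big(4\varepsilon_2+12/l^2\big).$$

**Step 3: transfer to $\mathbf Q$, which is the same everywhere.** Let
$$\overline{\mathsf U}(x)=\frac1l\sum_{k=1}^l\sum_z\rho^{-2k}A^k(x,z)h(x,z)\mathsf v_z,$$
the $\mathbf Q_x^l$-mean of $\frac1l\sum_{k\le l}\mathsf v_{z_k}$. For the $x$ and $y$ of Step 2, $x,y\in\mathcal O_r$, so by (17) $\mathbf Q^l\le\frac2c\mathbb P$ from these points. Hence $\|\overline{\mathsf U}-\mathsf U\|^2\le\frac2cg$ at $x$ and at $y$. Therefore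
$$\|\overline{\mathsf U}(x)-\overline{\mathsf U}(y)\|^2\le3\Big(\tfrac2cg(x)+\tfrac2cg(y)+\|\mathsf U(x)-\mathsf U(y)\|^2\Big)\le\frac{36d^4}c\big(4\varepsilon_2+12/l^2\big)=:\varepsilon_3^2$$
for all $y\sim x$. The inner products $\langle\overline{\mathsf U}(x),\overline{\mathsf U}(y)\rangle$ are expressed through the invariant kernels $A$ and $h$. So by transitivity the bound holds for **all** $x\sim y$ in $V_0$.

**Step 4: use $\rho<1$.** Let $\beta(x,z)=\langle\overline{\mathsf U}(x),\mathsf v_z\rangle$. Then $\beta(x,x)=\frac1l\sum_{k\le l}q_k=:\beta_0$ for all $x$. Since $\sum_zA(x,z)h(z,z')=\rho^2h(x,z')$, we have $\sum_zA(x,z)\beta(x,z)=\rho^2\beta_0$. For $z\sim x$, Step 3 gives $\beta(x,z)\ge\beta(z,z)-\varepsilon_3=\beta_0-\varepsilon_3$. As $A$ is stochastic, $\rho^2\beta_0\ge\beta_0-\varepsilon_3$, i.e. $\beta_0\le\varepsilon_3/(1-\rho^2)$. Let $\mathcal N,a_0\to\infty$. $\square$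

The last step is the exact place where this plan needs $\rho<1$. If $\rho=1$, then $Ah=h$ and $h\le1=h(x,x)$, so the maximum principle forces $h\equiv1$, and all $q_k=1$. Section 8 is a different argument for that case.

**Step A6: time scales.** We choose times at which $h$ is small along multiples. Let $c_0=c/3$, let $T$ be even with $2(1-c_0)^{T/2}\le\frac16$, and let $\varepsilon_6=\frac1{256T}$. Choose recursively $\ell_0=1$, an integer $L_k>\ell_k$ with
$$\sum_{j=1}^Tq_{jL_k}\le\varepsilon_6,\tag{18}$$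
and $\ell_{k+1}=TL_k$. To find $L_k$, take $l\ge4T\ell_k$ as in Lemma 6 with $\varepsilon'=\varepsilon_6/(4T^2)$. In the double sum over integers $L\in(l/2T,\,l/T]$ and $j\le T$ each index $jL\le l$ occurs at most $T$ times. So $\sum_L\sum_{j\le T}q_{jL}\le T\sum_{k\le l}q_k\le Tl\varepsilon'$. At least $l/(4T)$ integers $L$ occur, so some $L$ has $\sum_{j\le T}q_{jL}\le4T^2\varepsilon'=\varepsilon_6$, and $L>l/2T\ge2\ell_k$. Do this for $k<\mathcal K$, where $\mathcal K$ will depend on $c,T$. Let $r=10\ell_{\mathcal K}$, then $\kappa$ very small, then $i$ large. Put $\kappa_1=(1-\kappa)^{-r}-1\le\frac1{100}$.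

**Step A7: a nearly bounded martingale.** For $x\in\mathcal O_r$ and $\mathrm{dist}(x,z)\le r$ put $R^x(z)=h(x,z)w(x)/w(z)$. By (15), $0\le R^x(z)\le1/c$. For $k<r$, a point $z$ reached at time $k$ from $x$ lies in $X_0$, so by (9)
$$\mathbb E_x[R^x(y_{k+1})\mid y_k=z]=\frac{w(x)}{Aw(z)}\sum_yA(z,y)h(x,y)=R^x(z)\,\frac{\rho^2w(z)}{Aw(z)} .$$
Write $R_k=R^x(y_k)$. By (13), for $n\le n'\le r$,
$$\mathbb E_x[R_{n'}\mid y_0,\dots,y_n]\in[1-\kappa_1,1+\kappa_1]\,R_n,\qquad R_0=1 .\tag{19}$$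
Three consequences follow.

*Positive values.* For $k\le r$, $0.99\le\mathbb E_xR_k\le\frac12+\frac1c\mathbb P_x(R_k\ge\frac12)$, so $\mathbb P_x(R_k\ge\frac12)\ge c_0$.

*Freezing.* For $n\le n'\le r$, (19) gives $\mathbb E_x(R_{n'}-R_n)^2\le\mathbb E_xR_{n'}^2-\mathbb E_xR_n^2+2\kappa_1c^{-2}$ and $\mathbb E_xR_{n'}^2\ge(1-\kappa_1)^2\mathbb E_xR_n^2\ge\mathbb E_xR_n^2-2\kappa_1c^{-2}$. With $E_k(x)=\mathbb E_xR_{\ell_k}^2\le c^{-2}$, for $\ell_k\le n\le n'\le\ell_{k+1}$,
$$\mathbb E_x(R_{n'}-R_n)^2\le E_{k+1}(x)-E_k(x)+6\kappa_1c^{-2}.$$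
Sum over $x\in\mathcal O_r$ with weights $\pi(x)$ and telescope in $k$. Some $k<\mathcal K$, with $\ell=\ell_k$ and $L=L_k$, satisfies
$$\sum_{x\in\mathcal O_r}\pi(x)\,\mathbb E_x\big(R^x(y_{jL})-R^x(y_\ell)\big)^2\le\varepsilon_5:=\frac1{c^2\mathcal K}+\frac{6\kappa_1}{c^2},\qquad1\le j\le T.\tag{20}$$

*Smallness of $h$.* For $n\le r$ and $x\in\mathcal O_r$, (16) gives
$$\mathbb E_x[R^x(y_n)h(x,y_n)]\le(1+\kappa_1)\sum_z\rho^{-2n}A^n(x,z)h(x,z)^2\le2q_n .\tag{21}$$

**Step A8: looking forward and backward at once.** This is the contradiction. Let $s_j=jL$ for $0\le j\le T$. For $0\le a<T/2$ let $E_a^+=\{R^{y_{s_a}}(y_{s_a+\ell})\ge\frac12\}$, and for $T/2<b\le T$ let $E_b^-=\{R^{y_{s_b}}(y_{s_b-\ell})\ge\frac12\}$; these are considered only when $y_{s_a}$, respectively $y_{s_b}$, lies in $\mathcal O_r$. If $y_0\in\mathcal G_{2r}$, which has probability at least $\frac23$, then all $y_k$ with $0\le k\le TL\le r$ lie in $\mathcal O_r$ by Step A4. As $\ell<L$,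 the Markov property applied successively at $s_0,s_1,\dots$ and the positive-values bound give $\mathbb P(\text{all }y_{s_a}\in\mathcal O_r,\text{ no }E_a^+)\le(1-c_0)^{T/2}$. By reversibility the same holds for the events $E_b^-$. So with probability at least $\frac23-\frac16=\frac12$ all these $y_k$ lie in $\mathcal O_r$ and some pair $a<T/2<b$ has $E_a^+\cap E_b^-$. For such a pair one of the following holds.

1. $R^{y_{s_a}}(y_{s_b})<\frac14$ although $R^{y_{s_a}}(y_{s_a+\ell})\ge\frac12$. By stationarity, Chebyshev's inequality and (20), this has probability at most $16\varepsilon_5$ for each pair.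
2. The time-reversed event: $R^{y_{s_b}}(y_{s_a})<\frac14$ although $R^{y_{s_b}}(y_{s_b-\ell})\ge\frac12$. By reversibility its probability is at most $16\varepsilon_5$ for each pair.
3. $R^{y_{s_a}}(y_{s_b})\ge\frac14$ and $R^{y_{s_b}}(y_{s_a})\ge\frac14$. In the product the factors $w$ cancel, and it equals $h(y_{s_a},y_{s_b})^2$. So $h(y_{s_a},y_{s_b})\ge\frac14$, and $R^{y_{s_a}}(y_{s_b})\,h(y_{s_a},y_{s_b})\ge\frac1{16}$. By (21) the probability is at most $32q_{(b-a)L}$.

Summing over at most $T^2$ pairs, and using (18) for each $a$ in the third case, the total is at most $32T^2\varepsilon_5+32T\varepsilon_6$. Here $32T\varepsilon_6=\frac18$, and $32T^2\varepsilon_5\le\frac18$ once $\mathcal K$ is large (depending on $c,T$) and then $\kappa$ is small. The total is at most $\frac14$, contradicting the lower bound $\frac12$. **This settles the case $\rho<1$.**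

## 8. The case $\rho=1$: oscillation of $w$ against martingale energy

Now $\sum a_n<\infty$ and $a_n$ is nonincreasing, so $na_n\to0$. Also $\lambda_n<1$ for all $n$; otherwise, since $\lambda_n$ is nondecreasing and at most $1$, $a$ would be eventually constant. In Lemma 5 write $\theta=1-\varepsilon$. Then $\varepsilon>0$, and for each fixed $J$ it can be taken arbitrarily small.

The plan is as follows. Over $m\approx b/\varepsilon$ steps the factor $\theta^m\approx1-b$ forces $w$ to change: the mean square of $1-w(y')/w(y)$ over decreasing $m$-step moves is at least $b/4$. On the other hand, run the path tilted by $w$ and predict the number $N(y,g)$ of its late visits to $g$, given its position $y$. Predictions form martingales, so by orthogonality they change little in mean square, and smearing over $g$ makes the change negligible because $\bar ma_{\bar m}\to0$ at the smearing scale $\bar m$. Since $N(y,g)$ carries a denominator close to $w(y)$,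 its stability bounds the oscillation of $w$ by $O(b^2)$. For small $b$ the two bounds are incompatible.

**Step B1: parameters.** They are chosen in the following order: $b=10^{-6}d^{-4}$; $s=b^4$; $B=400C_*/(s\eta)$; $A_0$ with $6BC_*/A_0\le\eta/4$ (so $A_0\ge1$); $J$ with $3Be^{2A_0+1}\sum_{j\ge J}a_j\le\eta/4$; finally data $(\theta,W)$ for this $J$ with $\varepsilon$ small, in particular $\varepsilon\le b^2$. Put $m=\lfloor b/\varepsilon\rfloor$ and $\bar m=\lfloor b^2/\varepsilon\rfloor$, so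
$$\tfrac b2\le\varepsilon m\le b,\qquad\tfrac{b^2}2\le\varepsilon\bar m\le b^2 .$$
Let $j_1=\min\{j:\lambda_j\ge\theta e^{-\varepsilon}\}$, which exists since $\theta$ is some $\lambda_p$. Let $x_0=\max(\lceil A_0/\varepsilon\rceil,j_1)$, and let $j_0$ be the least multiple of $m$ with $j_0\ge x_0$. As $m\le A_0/\varepsilon\le x_0$, $j_0\le x_0+m\le2x_0$. Let $n=\lfloor s\|w\|^2/C_*\rfloor$. Since $1-\varepsilon\ge e^{-2\varepsilon}$,
$$\lambda_p\ge\theta e^{-\varepsilon}\ge e^{-3\varepsilon},\qquad1-\lambda_p\le3\varepsilon\qquad(p\ge j_0).\tag{22}$$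

**Step B2: where the mass of $v$ sits.** We show that the relevant lags are much longer than $x_0$, and that a fixed fraction of the mass has lags at most $n/2$.

*(a)* With $\varsigma:=e^{2A_0+1}\sum_{j\ge J}a_j+2C_*/A_0$ we have $\sum_{J\le j\le\min(x_0,W)}v_j\le\varsigma$. Indeed put $p_0=\lceil A_0/\varepsilon\rceil$. For $j\le p_0$, $v_j\le a_je^{2\varepsilon j}\le e^{2A_0+1}a_j$. For $p_0\le j<j_1$, $v_{j+1}=v_j\lambda_j/\theta\le e^{-\varepsilon}v_j$. So, if $p_0\le W$, the terms with $p_0<j\le j_1$ sum to at most $v_{p_0}/\varepsilon\le C_*/(\varepsilon p_0)\le C_*/A_0$. Since $3B\varsigma\le\eta/2$ we have $\varsigma<\eta\le\sum_{J\le j\le W}v_j$, so $x_0<W$.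

*(b)* For $\varepsilon$ small, $x_0/2\ge J$, so
$$\sum_{x_0<j\le\min(Bx_0,W)}v_j\le Bx_0v_{x_0}\le2B\sum_{x_0/2\le j\le x_0}v_j\le2B\varsigma .$$
With (a), $\sum_{J\le j\le\min(Bx_0,W)}v_j\le3B\varsigma\le\eta/2$. Hence $Bx_0<W$ and $\sum_{Bx_0<j\le W}v_j\ge\eta/2$.

*(c)* By (8), $\|w\|^2\ge Bx_0\eta/2$, so $s\|w\|^2/C_*\ge200x_0$ and $n\ge100x_0$. Also $\|w\|^2=\sum_{l\le W}\sum_{l'\le W}v_{l+l'}\le C_*(W+1)$, so $n\le s(W+1)\le W$.

*(d)* Let $n_2=\lfloor n/2\rfloor$ and $\eta'=\sum_{7x_0<j\le n_2}v_j$. Then $\eta'\ge\eta_*$ with $\eta_*>0$ depending only on $s,\eta,C_*$. To see it, let $X=4\|w\|^2/\eta$. By (8), $\sum_{X<k\le W}v_k\le\|w\|^2/X=\eta/4$, so $\sum_{Bx_0<k\le\min(X,W)}v_k\ge\eta/4$ by (b). The part with $k\le n_2$ is at most $\eta'$, as $B\ge7$. The part with $k>n_2$ is at most $Xv_{n_2}$. Since $n_2\ge50x_0$, $\eta'\ge(n_2-7x_0)v_{n_2}\ge\frac{n_2}2v_{n_2}$. Since $n_2\ge n/3\ge s\|w\|^2/(6C_*)$, $X/n_2\le24C_*/(s\eta)$. Together $\frac\eta4\le\eta'\big(1+\frac{48C_*}{s\eta}\big)$,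 and we put $\eta_*=\frac\eta4\big(1+\frac{48C_*}{s\eta}\big)^{-1}$.

**Step B3: the functions $H_a$ are close to $w$ and smooth at scale $\bar m$.** All indices below are at most $32W$, because $n\le W$ and $\bar m\le m\le x_0<W$; so (7) applies. For $0\le a\le n$, $\|H_a\|\le\|w\|$ by (6), and
$$\|H_a-w\|^2\le2\big(\|w\|^2-\langle w,H_a\rangle\big)\le2nC_*\le2s\|w\|^2 .\tag{23}$$
Since $A^{\bar m}$ is symmetric and stochastic and $A^{\bar m}H_a=\theta^{\bar m}H_{a+\bar m}$,
$$\sum_{y,g}A^{\bar m}(y,g)\big(H_a(g)-H_a(y)\big)^2=2\big(\|H_a\|^2-\theta^{\bar m}\langle H_a,H_{a+\bar m}\rangle\big)\le2\|w\|^2(1-\theta^{\bar m})+2\bar mC_*\le6b^2\|w\|^2.\tag{24}$$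
For the last inequality, $1-\theta^{\bar m}\le\varepsilon\bar m\le b^2$, and by (c)
$$\frac{\bar mC_*}{\|w\|^2}\le\frac{b^2}\varepsilon\cdot\frac{2C_*}{Bx_0\eta}\le\frac{2b^2C_*}{A_0B\eta}\le b^2 .$$

**Step B4: a tilted path and its martingale energy.** We find a time at which predictions change little. Let $(y_0,\dots,y_n)$ have law proportional to
$$w(y_0)\,\theta^{-n}\prod_{k<n}A(y_k,y_{k+1})\,w(y_n).$$
The normalizing constant is $Z=\langle w,H_n\rangle\in[(1-s)\|w\|^2,\|w\|^2]$, because $\|w\|^2-\langle w,H_n\rangle\le nC_*\le s\|w\|^2$. Let $\mathcal F_k=\sigma(y_0,\dots,y_k)$. The process is a time-inhomogeneous Markov chain, and for $i<i'$ the pair $(y_i,y_{i'})$ has law $H_i(x)\,e_{i'-i}(x,y)\,H_{n-i'}(y)/Z$. In particular, since $e_j(x,x)=v_j$,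
$$\Pr(y_i=y_{i'})=v_{|i-i'|}\langle H_i,H_{n-i'}\rangle/Z\le2v_{|i-i'|},$$
and the bound $2v_{|i-i'|}$ is trivial for $i=i'$.

For $k\in m\mathbb Z$ with $k\ge0$ and $k+m\le n/2$, let $\iota=\lfloor k/j_0\rfloor$, $I_k=\{i:(\iota+2)j_0<i\le n\}$, $\mathcal C_g^{(k)}=\#\{i\in I_k:y_i=g\}$ and
$$\delta_g^k=E[\mathcal C_g^{(k)}\mid\mathcal F_{k+m}]-E[\mathcal C_g^{(k)}\mid\mathcal F_k].$$
Let $\mathcal C_g=\#\{i\le n:y_i=g\}$ and $\mathcal D_g^\iota=\#\{i\in[\iota j_0,(\iota+2)j_0],\ i\le n:y_i=g\}$. Visits before time $\iota j_0\le k$ are $\mathcal F_k$-measurable and do not contribute to increments. So $\delta_g^k$ is the corresponding increment for $\mathcal C_g$ minus that for $\mathcal D_g^\iota$. For a fixed random variable the increments over different $k$ are orthogonal; we use this for $\mathcal C_g$ over all $k$, and for $\mathcal D_g^\iota$ over the $k$ in block $\iota$. Hence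
$$\sum_k\sum_gE(\delta_g^k)^2\le2\sum_gE\,\mathcal C_g^2+2\sum_{\iota j_0\le n/2}\sum_gE(\mathcal D_g^\iota)^2\le2\cdot8nC_*+2\cdot12nC_*=40nC_* .$$
Here $\sum_gE\mathcal C_g^2=\sum_{i,i'}\Pr(y_i=y_{i'})\le4(n+1)C_*\le8nC_*$. Each block contributes at most $4(2j_0+1)C_*\le12j_0C_*$, and there are at most $\frac n{2j_0}+1\le\frac n{j_0}$ blocks. There are at least $n/(4m)$ values of $k$, so **some $k$, fixed from now on, has**
$$\sum_gE(\delta_g^k)^2\le160\,C_*m .\tag{25}$$

Write $I=I_k$ and $j=i-k$ for $i\in I$. Since $m\mid j_0$, $k+m\le(\iota+1)j_0$, so $j-m>j_0$. Since $(\iota+2)j_0-k\le2j_0\le4x_0$ and $k\le n/2$, all lags $j\in(7x_0,n_2]$ occur. So $\eta_k:=\sum_{i\in I}v_{i-k}\in[\eta_*,C_*]$. Put $H=H_{n-k}$, $H'=H_{n-k-m}$ and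
$$N(y,g)=\frac1{H(y)}\sum_{i\in I}e_j(y,g)H_{n-i}(g),\qquad N'(y',g)=\frac1{H'(y')}\sum_{i\in I}e_{j-m}(y',g)H_{n-i}(g),$$
with value $0$ where the denominator vanishes, which has probability $0$ under the law of $y_k$, respectively $y_{k+m}$. These are the conditional expectations of $\mathcal C_g^{(k)}$, so $\delta_g^k=N'(y_{k+m},g)-N(y_k,g)$ almost surely. For every $i\in I$ we have $\theta^{-(j-m)}A^{j-m}H_{n-i}=H'$. So if $H'(y')=0$, then $e_{j-m}(y',g)H_{n-i}(g)=0$ for all $g$.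

**Step B5: lower bound on the oscillation.** Let $\mathsf M(y,y')=w(y)^2A^m(y,y')/\|w\|^2$, a probability. By symmetry and stochasticity of $A^m$,
$$E_{\mathsf M}\Big[\Big(1-\tfrac{w(y')}{w(y)}\Big)^2;\,w(y')<w(y)\Big]=\frac1{2\|w\|^2}\sum_{y,y'}A^m(y,y')(w(y)-w(y'))^2=\frac{\langle(1-A^m)w,w\rangle}{\|w\|^2}.$$
Since $\langle A^mw,w\rangle=\theta^m\langle H_m,w\rangle\le\theta^m\|w\|^2$, this is at least $1-\theta^m\ge1-e^{-b/2}\ge\frac b4$. We now replace $w$ by $H$ and $H'$. Let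
$$Y_1=\{y:w(y)>0,\ |H_k-w|\le bw\text{ and }|H-w|\le bw\text{ at }y\},$$
$$\mathcal Y=\{(y,y'):y\in Y_1,\ |H'(y')-w(y')|\le bw(y),\ w(y')<w(y)\}.$$
By Chebyshev and (23), the part of $\{w(y')<w(y)\}$ outside $\mathcal Y$ has $\mathsf M$-mass at most $\frac{4s}{b^2}+\frac{2s}{b^2}=6b^2$; for the last condition sum first over $y$. Let $\gamma=\gamma(y,y')=H'(y')/H(y)$. On $\mathcal Y$, $0\le\gamma\le\frac{1+b}{1-b}\le2$ and
$$\Big|\gamma-\frac{w(y')}{w(y)}\Big|\le\frac{|H'(y')-w(y')|}{H(y)}+\frac{w(y')}{w(y)}\cdot\frac{|w(y)-H(y)|}{H(y)}\le\frac{2b}{1-b}\le3b .$$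
Since $(1-\gamma)^2\ge\frac12\big(1-\frac{w(y')}{w(y)}\big)^2-9b^2$ there,
$$E_{\mathsf M}[(1-\gamma)^2;\mathcal Y]\ge\tfrac12\big(\tfrac b4-6b^2-18b^2\big)\ge\tfrac b{16}.\tag{26}$$

**Step B6: an identity that isolates $1-\gamma$.** Let $\nu_y(g)=A^{\bar m}(y,g)\le a_{\bar m}$ be the smearing distribution, and $\mathsf T(y)=\sum_g\nu_y(g)N(y,g)$. On $\mathcal Y$ we have $\gamma N'(y',g)=\frac1{H(y)}\sum_{i\in I}e_{j-m}(y',g)H_{n-i}(g)$, also if $H'(y')=0$. Writing $N=N(y,g)$ and $N'=N'(y',g)$,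
$$(1-\gamma)\mathsf T(y)=\gamma\sum_g\nu_y(g)(N'-N)-\mathrm{Err},\tag{27}$$
$$\mathrm{Err}=\frac1{H(y)}\sum_{g}\sum_{i\in I}\nu_y(g)H_{n-i}(g)\big[e_{j-m}(y',g)-e_j(y,g)\big].$$

*The first term is negligible.* As $\sum_g\nu_y(g)=1$, $\nu_y\le a_{\bar m}$ and $\gamma\le2$,
$$\gamma^2\Big(\sum_g\nu_y(N'-N)\Big)^2\le2\gamma\,a_{\bar m}\sum_g(N'-N)^2 .$$
On $\mathcal Y$ the law of $(y_k,y_{k+m})$ is $H_k(y)\theta^{-m}A^m(y,y')H'(y')/Z\ge(1-b)^2\gamma\,\mathsf M(y,y')$, because $H'(y')=\gamma H(y)$ and $Z\le\|w\|^2$. So by (25), and since $(1-b)^{-2}\le2$ and $m\le\frac2b\bar m$,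
$$E_{\mathsf M}\Big[\gamma^2\Big(\sum_g\nu_y(N'-N)\Big)^2;\mathcal Y\Big]\le4a_{\bar m}\cdot160C_*m\le\frac{1280\,C_*}b\,\bar ma_{\bar m}\xrightarrow[\varepsilon\to0]{}0.\tag{28}$$

**Step B7: a second-moment lemma.** To bound $\mathrm{Err}$ we need to know that the normalized kernels $c_p(x,y)=A^p(x,y)/a_p\in[0,1]$ stay near $1$ after $m$ steps. These kernels are PSD with unit diagonal. (On $T_3$, for instance, $c_1(x,y)=\frac19\big/\frac13=\frac13$ at tree distance two.)

**Lemma 7.** For $q\ge j_0$ and all $y\in V_0$,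
$$\sum_{y'}A^m(y,y')\big(1-c_q(y,y')\big)\le3b,\qquad\sum_{y'}A^m(y,y')\big(1-c_q(y,y')\big)^2\le120\,d^4b^2 .$$

*Proof.* Let $(x_i)_{0\le i\le m}$ be the $A$-chain from $y$ and $D_i=1-c_{q+m-i}(y,x_i)\in[0,1]$. Then $D_0=0$ and $D_m=1-c_q(y,x_m)$. For $i<m$ put $p=q+m-i-1\ge j_0$. Since $Ac_p=\lambda_pc_{p+1}$, (22) gives
$$E[D_{i+1}\mid x_i]=(1-\lambda_p)+\lambda_pD_i\le3\varepsilon+D_i .$$
So $ED_i\le3\varepsilon i$, which gives the first claim.

For the second, bound the conditional variance. Take unit vectors $\omega_x$ with $\langle\omega_x,\omega_{x'}\rangle=c_p(x,x')$. From $\sum_{x'}A(x,x')(1-c_p(x,x'))=1-\lambda_p\le3\varepsilon$ and (1), $1-c_p(x,x')\le3d^2\varepsilon$ for $x'\sim x$, i.e. $\|\omega_{x'}-\omega_x\|^2\le6d^2\varepsilon$. Also $\|\omega_y-\omega_x\|^2=2(1-c_p(y,x))$. Hence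
$$|c_p(y,x')-c_p(y,x)|\le|\langle\omega_y-\omega_x,\omega_{x'}-\omega_x\rangle|+|\langle\omega_x,\omega_{x'}-\omega_x\rangle|\le\sqrt{12d^2\varepsilon\,(1-c_p(y,x))}+3d^2\varepsilon .$$
Squaring, $\mathrm{Var}(D_{i+1}\mid x_i=x)\le24d^2\varepsilon(1-c_p(y,x))+18d^4\varepsilon^2$. Since $E[D_{i+1}\mid x_i=x]\ge A(x,x)(1-c_p(y,x))\ge\frac1d(1-c_p(y,x))$, the variance is at most $24d^3\varepsilon\,E[D_{i+1}\mid x_i=x]+18d^4\varepsilon^2$. Therefore, using $E(D_i+3\varepsilon)^2\le ED_i^2+18\varepsilon^2i+9\varepsilon^2$ and $d\ge2$,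
$$ED_{i+1}^2\le E(D_i+3\varepsilon)^2+72d^3\varepsilon^2(i+1)+18d^4\varepsilon^2\le ED_i^2+\varepsilon^2(i+1)\big(18+72d^3+18d^4\big)\le ED_i^2+120d^4\varepsilon^2(i+1).$$
Sum over $i<m$, with $\frac{m(m+1)}2\le m^2$ and $\varepsilon m\le b$. $\square$

**Step B8: the error term.** We have $e_j=v_jc_j$. Since $j-m>j_0$, and $\lambda_p\le\theta$ for the relevant $p$, (22) gives $1\le v_{j-m}/v_j=\prod_{p=j-m}^{j-1}\theta/\lambda_p\le e^{\varepsilon m}\le1+2b$. So
$$|e_{j-m}(y',g)-e_j(y,g)|\le v_j\psi_j(g),\qquad\psi_j(g)=2b+\big(1-c_{j-m}(y',g)\big)+\big(1-c_j(y,g)\big)\le3 .$$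
By (22), $\sum_g\nu_y(g)c_j(y,g)=a_{j+\bar m}/a_j\ge e^{-3\varepsilon\bar m}\ge1-3b^2$ and
$$\sum_g\nu_y(g)c_{j-m}(y',g)=\frac{A^{j-m+\bar m}(y,y')}{a_{j-m}}\ge(1-3b^2)\,c_{j-m+\bar m}(y,y').$$
Hence, as $6b^2\le2b$,
$$\Psi_j:=\sum_g\nu_y(g)\psi_j(g)\le4b+\Xi_j,\qquad\Xi_j:=1-c_{j-m+\bar m}(y,y').$$
Writing $H_{n-i}(g)\le H_{n-i}(y)+|H_{n-i}(g)-H_{n-i}(y)|$ we get $|\mathrm{Err}|\le E_1+E_2$ with
$$E_1=\sum_{i\in I}v_j\frac{H_{n-i}(y)}{H(y)}(4b+\Xi_j),\qquad E_2=\sum_{i\in I}v_j\sum_g\nu_y(g)\frac{|H_{n-i}(g)-H_{n-i}(y)|}{H(y)}\psi_j(g).$$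
On $Y_1$, $1/H(y)\le2/w(y)$, and under $\mathsf M$, given $y$, the point $y'$ has law $A^m(y,\cdot)$.

*Bound for $E_1$.* Apply Cauchy–Schwarz with the weights $v_j$ of total mass $\eta_k$. By Lemma 7 with $q=j-m+\bar m$, $E[(4b+\Xi_j)^2\mid y]\le32b^2+240d^4b^2$. Since $\|H_{n-i}\|\le\|w\|$,
$$E_{\mathsf M}[E_1^2;Y_1]\le\eta_k^2\cdot4\cdot(32b^2+240d^4b^2)\le1088\,d^4\eta_k^2b^2 .$$

*Bound for $E_2$.* By Cauchy–Schwarz,
$$E_2^2\le\Big(\sum_iv_j\sum_g\nu_y(g)\psi_j(g)^2\Big)\Big(\sum_iv_j\sum_g\nu_y(g)\frac{(H_{n-i}(g)-H_{n-i}(y))^2}{H(y)^2}\Big).$$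
The second factor depends on $y$ only. As $\psi_j^2\le3\psi_j$, by Lemma 7 the first has conditional mean given $y$ at most $3\sum_iv_jE[\Psi_j\mid y]\le3\eta_k\cdot7b$. By (24) the second factor has mean at most $\eta_k\cdot4\cdot6b^2$ on $Y_1$. So $E_{\mathsf M}[E_2^2;Y_1]\le21\eta_kb\cdot24\eta_kb^2=504\,\eta_k^2b^3$.

Together,
$$E_{\mathsf M}[\mathrm{Err}^2;\mathcal Y]\le2\big(1088d^4b^2+504b^3\big)\eta_k^2\le4000\,d^4\eta_k^2b^2 .\tag{29}$$

**Step B9: $\mathsf T$ is bounded below.** To divide (27) by $\mathsf T$ we need $\mathsf T\ge\eta_k/2$ at most places. On $Y_1$,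
$$\mathsf T(y)=\sum_{i\in I}v_j\sum_g\nu_y(g)c_j(y,g)\frac{H_{n-i}(g)}{H(y)}\ge\eta_k(1-3b^2)-F_1-F_2,$$
$$F_1=\sum_{i\in I}v_j\frac{|H_{n-i}(y)-H(y)|}{H(y)},\qquad F_2=\sum_{i\in I}v_j\sum_g\nu_y(g)\frac{|H_{n-i}(g)-H_{n-i}(y)|}{H(y)} .$$
By (23), $\|H_{n-i}-H\|^2\le(2\sqrt{2s}\,\|w\|)^2=8s\|w\|^2$. With $y$ distributed as $w^2/\|w\|^2$, Cauchy–Schwarz and (24) give $E[F_1^2;Y_1]\le\eta_k^2\cdot4\cdot8s$ and $E[F_2^2;Y_1]\le\eta_k^2\cdot4\cdot6b^2$. So outside a subset of $Y_1$ of mass at most $16\cdot2(32s+24b^2)\le1800b^2$ we have $F_1+F_2\le\eta_k/4$, and there $\mathsf T\ge\eta_k/2$.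

**Step B10: contradiction.** On $\mathcal Y$, $0\le\gamma\le2$, so $(1-\gamma)^2\le1$; we use this on the exceptional set of Step B9. Where $\mathsf T\ge\eta_k/2$, $(1-\gamma)^2\le\frac4{\eta_k^2}\big((1-\gamma)\mathsf T\big)^2$. By (27), (28) and (29),
$$E_{\mathsf M}[(1-\gamma)^2;\mathcal Y]\le1800b^2+\frac4{\eta_k^2}\Big(\frac{2560\,C_*}b\,\bar ma_{\bar m}+8000\,d^4\eta_k^2b^2\Big)\le34000\,d^4b^2+\frac{10240\,C_*}{\eta_*^2\,b}\,\bar ma_{\bar m}.$$
With $b=10^{-6}d^{-4}$ the first term equals $0.034\,b$. The second tends to $0$ as $\varepsilon\to0$ with the other parameters $b,s,B,A_0,J,\eta,C_*,\eta_*$ fixed, because $\bar m\to\infty$ and $na_n\to0$. But (26) says that the left side is at least $b/16=0.0625\,b$. **This contradiction settles the case $\rho=1$.**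

The two cases prove Proposition 4, and by Section 4 this proves Theorem 1: for every locally finite, connected, transitive, transient graph, $f_n\asymp u_n$ and $\lim_{n\to\infty,\ \mathsf d\mid n}f_n/u_n=(1-F(\rho^{-1}))^2\in(0,1)$. $\blacksquare$
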